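\title{Deciding whether a wreath closure is finitely based}

\begin{abstract}
The wreath closure of a permutation class is the largest class with the same simple permutations. We give an algorithm which, from a finite set $B$ of permutations, decides whether the wreath closure of $\operatorname{Av}(B)$ is finitely based. Every basis element of the wreath closure is built from a copy of some $\beta\in B$ by adding at most $2|\beta|^2$ pin sequences. This allows it to be written as a word over a finite alphabet, and the words that describe basis elements form regular languages computable from $B$. It follows that the problem is elementary recursive, that the basis can be computed when it is finite, and that the set of lengths of basis elements is ultimately periodic.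
\end{abstract}

\section{Introduction}

A permutation $\pi$ of $[n]=\{1,\dots,n\}$, $n\ge1$, is written as the sequence $\pi(1)\cdots\pi(n)$, and $|\pi|=n$ is its length. It \emph{contains} a permutation $\sigma$, written $\sigma\le\pi$, if some subsequence of $\pi$ is order isomorphic to $\sigma$; for instance $2413$ contains $132$ through the subsequence $243$. A \emph{permutation class} is a set of permutations closed downward under $\le$. For a set $B$ of permutations, $\operatorname{Av}(B)$ is the class of all permutations that contain no element of $B$. Every class $\mathcal C$ equals $\operatorname{Av}(B)$ for exactly one antichain $B$, its \emph{basis}, which is the set of $\le$-minimal permutations not in $\mathcal C$. The class is \emph{finitely based} if its basis is finite.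

An \emph{interval} of $\pi$ is a set of contiguous positions whose values also form a set of contiguous integers. An interval $K$ is \emph{nontrivial} if $2\le|K|<|\pi|$, and $\pi$ is \emph{simple} if it has no nontrivial interval. A nontrivial interval is a block that can be contracted to a single entry, so the simple permutations are those that do not arise from a shorter permutation by replacing an entry with a proper block. The shortest ones are $1$, $12$, $21$, $2413$ and $3142$. Write $\operatorname{Si}(\mathcal C)$ for the set of simple permutations in $\mathcal C$. The \emph{wreath closure} $\mathcal W(\mathcal C)$ of a class $\mathcal C$ is the largest class with $\operatorname{Si}(\mathcal W(\mathcal C))=\operatorname{Si}(\mathcal C)$. It remembers the simple permutations of $\mathcal C$ and nothing else. For example, $\mathcal W(\operatorname{Av}(132))=\operatorname{Av}(2413,3142)$ is the class of separable permutations; we recover this in Example~\ref{ex:132}.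

Atkinson and Stitt showed that $\mathcal W(\mathcal C)=\mathcal C$ if and only if every basis element of $\mathcal C$ is simple, and Murphy showed that there is a finitely based class whose wreath closure is infinitely based. So a finite basis may or may not stay finite when we pass to the wreath closure, and Brignall, Huczynska and Vatter \cite{BHV} ask whether one can tell the two cases apart: \emph{is there an algorithm which, given a finite set $B$ of permutations, decides whether $\mathcal W(\operatorname{Av}(B))$ is finitely based?}

The basis $M$ of $\mathcal W(\operatorname{Av}(B))$ consists of the minimal simple permutations that contain an element of $B$ (Lemma~\ref{lem:basis}). Whether a given permutation belongs to $M$ is a finite check, so $M$ can be listed by length; the difficulty is to know when to stop. There is a reason to expect that one can know. A member $\mu$ of $M$ contains some $\beta\in B$, and the only task of the remaining entries of $\mu$ is to destroy the nontrivial intervals of $\beta$, whose number is bounded in terms of $|\beta|$. A long member of $M$ should therefore consist of $\beta$ and a bounded number of long, thin structures, and such an object should have a finite-state description. This is what we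 prove.

\begin{theorem}\label{thm:main}
There is an algorithm which, given a finite set $B$ of permutations, decides whether $\mathcal W(\operatorname{Av}(B))$ is finitely based.
\end{theorem}

The method gives more. Let $N(\beta)$ be the number of nontrivial intervals of $\beta$. Such an interval is determined by its first and last positions, so $N(\beta)\le\binom{|\beta|}{2}$ and $4N(\beta)\le 2|\beta|^2$. Put $\exp_0(m)=m$ and $\exp_{j+1}(m)=2^{\exp_j(m)}$. Pin steps are introduced in Definition~\ref{def:step}, proper pin sequences in Definition~\ref{def:proper}, and the notions from logic and automata are recalled in Sections~\ref{sec:regular} and~\ref{sec:bounds}.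

\begin{theorem}\label{thm:strong}
Let $B$ be a finite nonempty set of permutations, $n$ the maximum length of its elements, and $M$ the basis of $\mathcal W(\operatorname{Av}(B))$.
\begin{enumerate}
\item[(1)] Every $\mu\in M$ is obtained from a copy of some $\beta\in B$ by at most $4N(\beta)\le2|\beta|^2$ pin steps. Hence, if $\ell\ge1$ and every proper pin sequence whose point set is a member of $\mathcal W(\operatorname{Av}(B))$ has length at most $\ell$, then $M$ is finite and its members have length at most $n+2n^2\ell$.
\item[(2)] There are finitely many computable finite alphabets, and over each a computable regular language with a length-preserving decoding map, such that $M$ is exactly the set of decodings of the words in these languages. Hence $M$ can be computed when it is finite. The set of lengths of members of $M$ is effectively ultimately periodic. If $M$ is infinite, it has a member of every length in some infinite arithmetic progression.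
\item[(3)] There is a fixed polynomial $g$ such that $M$ is finite if and only if no member of $M$ has length at least $\exp_4(g(n))$. In particular, the problem in Theorem~\ref{thm:main} is elementary recursive.
\item[(4)] Given also a monadic second-order sentence $\psi$ about permutations, viewed as sets with two linear orders $<_x$ and $<_y$, it is decidable whether some, and whether infinitely many, members of $M$ satisfy $\psi$.
\end{enumerate}
\end{theorem}

The proof has a geometric half and a logical half. In Section~\ref{sec:pins} we destroy one interval by a shortest possible chain of points; minimality forces the chain into a rigid shape, the pin step. Section~\ref{sec:count} shows that a pin step creates almost no new intervals and bounds the number of steps. The steps themselves may be arbitrarily long, but Section~\ref{sec:words} shows that the relative position of any two points can be read from a bounded amount of data attached to each point. Section~\ref{sec:regular} then expresses ``this word describes a member of $M$'' in monadic second-order logic, and Section~\ref{sec:bounds} proves the length bounds. Apart from textbook constructions on finite automata, the only published result we use is the B\"uchi--Elgot--Trakhtenbrot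 theorem \cite{Buchi,Elgot,Trakhtenbrot}.

\section{Points, rectangles and the basis}\label{sec:basics}

We view a permutation as a finite nonempty set of points in the plane, no two with the same $x$- or the same $y$-coordinate; only the two coordinate orders matter, and $\pi$ is represented by the points $(i,\pi(i))$. A subset of such a set is identified with the permutation it forms, so $\sigma\le\pi$ means that some subset of $\pi$ is a copy of $\sigma$. Points that occur together always belong to one permutation.

For a nonempty point set $T$, let $\operatorname{rect}(T)=X\times Y$ be the smallest closed axis-parallel rectangle containing $T$, with \emph{$x$-range} $X$ and \emph{$y$-range} $Y$. A point $p$ \emph{meets} $R=X\times Y$ if $x(p)\in X$ or $y(p)\in Y$, and \emph{slices} $R$ if exactly one of the two holds. Thus $p$ slices $R$ if and only if $p$ meets $R$ and $p\notin R$. We say that $p$ \emph{lies between} $a$ and $b$ if $x(p)$ is strictly between $x(a)$ and $x(b)$, or $y(p)$ is strictly between $y(a)$ and $y(b)$. The endpoints of the ranges of $\operatorname{rect}(T)$ are coordinates of points of $T$, so a point $p\notin T$ meets $\operatorname{rect}(T)$ if and only if it lies between two points of $T$. In this language: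
\begin{enumerate}
\item[(I1)] A nonempty $K\subseteq S$ is an interval of $S$ if and only if no point of $S\setminus K$ meets $\operatorname{rect}(K)$. Equivalently, every point of $S$ that lies between two points of $K$ belongs to $K$.
\item[(I2)] If $K$ is an interval of $S$ and $T\subseteq S$, then $K\cap T$ is an interval of $T$.
\item[(I3)] If $K$ is an interval of $J$ and $J$ is an interval of $S$, then $K$ is an interval of $S$: a point of $S$ between two points of $K$ belongs to $J$, hence to $K$.
\end{enumerate}

Let $q$ slice $R=X\times Y$. If $x(q)\in X$, then $q$ is \emph{vertical}, with \emph{direction} $\mathsf U$ or $\mathsf D$ according as it is above or below $R$; otherwise $q$ is \emph{horizontal}, with direction $\mathsf L$ or $\mathsf R$ according as it is to the left or to the right of $R$. A point $p$ \emph{separates $q$ from $R$} if $q$ is vertical and $y(p)$ is strictly between $y(q)$ and all of $Y$, or $q$ is horizontal and $x(p)$ is strictly between $x(q)$ and all of $X$. In that case $p$ lies between $q$ and every point of $R$. Reflection in a horizontal line, in a vertical line or in the line $y=x$ preserves intervals, meeting, slicing and separation, and we use these symmetries to reduce cases.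

\begin{lemma}\label{lem:basis}
For every set $B$ of permutations, $\mathcal W(\operatorname{Av}(B))$ exists, and its basis is the set $M$ of $\le$-minimal elements of $\{\sigma \text{ simple}:\sigma\text{ contains an element of }B\}$.
\end{lemma}

\begin{proof}
Let $\mathcal C=\operatorname{Av}(B)$ and $\mathcal D=\operatorname{Av}(M)$. A simple permutation outside $\mathcal C$ contains an element of $M$, so it is outside $\mathcal D$. A simple permutation in $\mathcal C$ contains no element of $M$, because $\mathcal C$ is closed downward and $M\cap\mathcal C=\emptyset$. Hence $\operatorname{Si}(\mathcal D)=\operatorname{Si}(\mathcal C)$. If $\mathcal E$ is any class with $\operatorname{Si}(\mathcal E)=\operatorname{Si}(\mathcal C)$, then $\mathcal E\cap M=\emptyset$, since the members of $M$ are simple and not in $\mathcal C$; as $\mathcal E$ is closed downward, $\mathcal E\subseteq\mathcal D$. So $\mathcal D=\mathcal W(\mathcal C)$, and its basis is the antichain $M$.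
\end{proof}

If every element of $B$ is simple, then $M$ is the set of minimal elements of $B$ and there is nothing to decide. All the difficulty comes from the nontrivial intervals of the elements of $B$. Call $\pi$ a \emph{minimal simple extension} of $\beta$ if $\pi$ is simple, contains $\beta$, and no proper subset of $\pi$ is simple and contains $\beta$. By Lemma~\ref{lem:basis}, every $\mu\in M$ is a minimal simple extension of each $\beta\in B$ that it contains.

\section{Pin steps}\label{sec:pins}

Let $\pi$ be simple, $P\subseteq\pi$, and $J$ a nontrivial interval of $P$. We look for few points of $\pi$ whose addition to $P$ destroys $J$. Since $\pi$ is simple, some point $q_1$ of $\pi$ slices $\operatorname{rect}(J)$. Then $J$ is no longer an interval, but $J\cup\{q_1\}$ may be one, and nothing has been gained. So we slice the larger rectangle by a point $q_2$, and continue until the rectangle has grown enough to be met by a point of $P\setminus J$. A shortest such chain has the following shape, shown in Figure~\ref{fig:step}.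

\begin{definition}\label{def:step}
Let $J$ be a nontrivial interval of $P$. A \emph{pin step from $P$ along $J$} is a sequence $q_1,\dots,q_m$ ($m\ge1$) of points not in $P$, the \emph{pins}, such that, with $J_i=J\cup\{q_1,\dots,q_i\}$ and $R_i=\operatorname{rect}(J_i)$ for $0\le i\le m$,
\begin{enumerate}
\item[(a)] $q_i$ slices $R_{i-1}$ for $1\le i\le m$;
\item[(b)] $q_{i+1}$ separates $q_i$ from $R_{i-1}$ for $1\le i<m$;
\item[(c)] no point of $P\setminus J$ meets $R_{m-1}$, and some point $e\in P\setminus J$ separates $q_m$ from $R_{m-1}$.
\end{enumerate}
The set $P\cup\{q_1,\dots,q_m\}$ is \emph{obtained from $P$ by a pin step}. The \emph{direction} of the pin $q_i$ is its direction with respect to $R_{i-1}$.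
\end{definition}

Consecutive pins alternate between vertical and horizontal: if $q_i$ is vertical, then by (b) $y(q_{i+1})$ is in the $y$-range of $R_i$, so $q_{i+1}$ is horizontal, and likewise with the coordinates exchanged.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!25] (3,4) rectangle (5,5);
\draw[dashed] (3,2) rectangle (7,7);
\draw (4,7)--(4,4);
\draw (7,6)--(3,6);
\draw (6,2)--(6,7);
\draw (1,3)--(7,3);
\foreach \x/\y in {2/1,3/5,5/4} \fill (\x,\y) circle (5pt);
\foreach \x/\y in {4/7,7/6,6/2,1/3} \draw[fill=white] (\x,\y) circle (5pt);
\node[left] at (1.9,1) {$e$};
\node[left] at (2.9,5) {$a$};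
\node[below] at (5,3.95) {$b$};
\node[above] at (4,7.1) {$q_1$};
\node[right] at (7.1,6) {$q_2$};
\node[below] at (6,1.9) {$q_3$};
\node[left] at (0.9,3) {$q_4$};
\end{tikzpicture}
\caption{A pin step from $P=\{e,a,b\}$, a copy of $132$, along $J=\{a,b\}$. The pins $q_1,\dots,q_4$ have directions $\mathsf U,\mathsf R,\mathsf D,\mathsf L$; the line through each pin slices the rectangle spanned by $J$ and the earlier pins, and cuts off the preceding pin. The rectangle $R_0$ is shaded and $R_3$ is dashed. The point $e$ does not meet $R_3$ and separates $q_4$ from it. The seven points form $3157426$.}
\label{fig:step}
\end{figure}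

\begin{lemma}\label{lem:exists}
Let $\pi$ be simple, $P\subseteq\pi$, and $J$ a nontrivial interval of $P$. Then there is a pin step from $P$ along $J$ with all pins in $\pi$.
\end{lemma}

Before the proof, here is what the lemma gives in the smallest case.

\begin{example}\label{ex:132}
Let $B=\{132\}$, let $\pi$ be simple, and let $P=\{e,a,b\}\subseteq\pi$ be a copy of $132$, listed from left to right. Take a pin step $q_1,\dots,q_m$ in $\pi$ along $J=\{a,b\}$. The point $e$ is below and to the left of $R_0$ and does not meet $R_{m-1}$, so it is below and to the left of $R_{m-1}$. As $e$ separates $q_m$ from $R_{m-1}$, the pin $q_m$ has direction $\mathsf L$ or $\mathsf D$. Reflection in $y=x$ fixes $132$, exchanges these two directions and exchanges $3142$ with $2413$, so assume that the direction is $\mathsf L$; then $q_m$ is to the left of $e$. If $m=1$, then $q_1,e,a,b$ form $3142$. If $m\ge2$, then $q_{m-1}$ is vertical and has points $w',w''$ of $J_{m-2}$ to its left and to its right. If $q_{m-1}$ has direction $\mathsf U$, then $q_m$ is below $q_{m-1}$ and above $w''$, and $q_m,e,q_{m-1},w''$ form $3142$. If $q_{m-1}$ has direction $\mathsf D$, then $q_m$ is above $q_{m-1}$ and below $w'$, and $q_m,e,w',q_{m-1}$ form $3142$. So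 every simple permutation containing $132$ contains $2413$ or $3142$. Both of these are simple and contain $132$, so $M=\{2413,3142\}$.
\end{example}

Here the long pin steps play no role, because they contain a shorter simple permutation that already contains $132$. In general the question is exactly whether this short cut is available for all but finitely many choices of the pins.

\begin{proof}[Proof of Lemma~\ref{lem:exists}]
Call a sequence $q_1,\dots,q_m$ ($m\ge1$) of points of $\pi$ an \emph{escape sequence} if (a) holds and some point of $P\setminus J$ meets $R_m$.

\emph{Escape sequences exist.} No point of $P\setminus J$ meets $R_0$, by (I1). Suppose $q_1,\dots,q_i$ satisfy (a) and no point of $P\setminus J$ meets $R_i$. The set $\pi\cap R_i$ has at least two points and omits the nonempty set $P\setminus J$. Since $\pi$ is simple, $\pi\cap R_i$ is not an interval of $\pi$, and $\operatorname{rect}(\pi\cap R_i)=R_i$, so some point of $\pi$ outside $R_i$ meets $R_i$, that is, slices it. Take it as $q_{i+1}$. The sets $\pi\cap R_i$ grow strictly, so the process ends, and it can end only with an escape sequence. This is the only use of the simplicity of $\pi$.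

Take an escape sequence with $m$ minimum. Then no point of $P\setminus J$ meets $R_i$ for $i<m$, since otherwise $i\ge1$ and $q_1,\dots,q_i$ would be a shorter one. Each $q_i$ meets $R_{i-1}$, so $q_i\notin P\setminus J$; and $q_i\notin R_{i-1}$, so $q_i\notin J$. Thus the $q_i$ are not in $P$.

We use the following observation twice. \emph{If $1\le i\le m$ and a point $p\ne q_i$ meets $R_i$ but not $R_{i-1}$, then $p$ separates $q_i$ from $R_{i-1}$.} Indeed, let $q_i$ be vertical, say. Then $R_i$ and $R_{i-1}$ have the same $x$-range, which does not contain $x(p)$, so $y(p)$ is in the $y$-range of $R_i$ but not in that of $R_{i-1}$. The difference of these ranges is the half-open segment from the range of $R_{i-1}$ to $y(q_i)$, and $y(p)\neq y(q_i)$.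

\emph{Property (c).} Let $e\in P\setminus J$ meet $R_m$. It does not meet $R_{m-1}$ and $e\ne q_m$, so the observation applies with $i=m$.

\emph{Property (b).} By the observation with $p=q_k$ and $i=k-1$, it suffices to show that $q_k$ does not meet $R_{k-2}$ for $2\le k\le m$. Suppose this fails, and let $k$ be the largest index for which it fails. Then $q_{j+1}$ separates $q_j$ from $R_{j-1}$ for $k\le j<m$. We claim that deleting $q_{k-1}$ leaves an escape sequence. The point $q_k$ meets $R_{k-2}$ and is outside $R_{k-1}\supseteq R_{k-2}$, so it slices $R_{k-2}$. For $k\le j\le m$ put $R'_j=\operatorname{rect}(J_j\setminus\{q_{k-1}\})$; this rectangle contains $J$ and $q_j$. For $k\le j<m$, the point $q_{j+1}$ lies between $q_j$ and each point of $J$, so it meets $R'_j$, and it is outside $R_j\supseteq R'_j$, so it slices $R'_j$. Finally $e$ lies between $q_m$ and each point of $J$, so it meets $R'_m$. The new sequence has length $m-1\ge1$, contrary to the choice of $m$.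
\end{proof}

\section{Counting the steps}\label{sec:count}

We want to repeat pin steps until no nontrivial interval is left, and to bound the number of steps in terms of the starting set alone. The obvious measure of progress, the number of nontrivial intervals, can fail to decrease.

\begin{example}\label{ex:123}
The permutation $\pi=25314$ is simple and contains $123$, while $1$, $12$, $21$, $2413$, $3142$ avoid $123$; so $\pi$ is a minimal simple extension of $123$. Name the points by their values and let $P_0=\{2,3,4\}$, with nontrivial intervals $\{2,3\}$ and $\{3,4\}$. The single pin $5$ is a pin step along $\{2,3\}$, with $e=4$. The result $P_1$ is the subsequence $2534$, whose nontrivial intervals are $\{3,4\}$ and $\{5,3,4\}$. One interval was destroyed, but $\{3,4\}$ has split in two: it survives both without the pin and with it. The single pin $1$ is a pin step from $P_1$ along $\{3,4\}$, with $e=2$, and it gives $\pi$.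
\end{example}

The next lemma says that this is the worst that can happen, provided the step is made along an interval that is minimal under inclusion: new intervals are old intervals with all or none of the pins added, and an old interval splits only if $J$ has two points and overlaps it in one.

\begin{lemma}\label{lem:intervals}
Let $J$ be a minimal nontrivial interval of $P$, let $q_1,\dots,q_m$ be a pin step from $P$ along $J$, and put $Q=\{q_1,\dots,q_m\}$ and $P'=P\cup Q$. If $K$ is a nontrivial interval of $P'$, then $L=K\cap P$ is a nontrivial interval of $P$, $L\ne J$, and $K\in\{L,L\cup Q\}$. If both $L$ and $L\cup Q$ are nontrivial intervals of $P'$, then $|J|=2$ and $|L\cap J|=1$.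
\end{lemma}

\begin{proof}
By (I3) and the minimality of $J$, the permutation $J$ is simple. By (I2), $L$ is an interval of $P$ and $K\cap J$ is an interval of $J$. Let $e$ be as in (c) and put $q_{m+1}=e$, so that $q_{i+1}$ separates $q_i$ from $R_{i-1}$ for all $1\le i\le m$. Whenever a point of $P'$ lies between two points of $K$, it belongs to $K$ by (I1); this is the only tool. We first record:
\begin{enumerate}
\item[($\ast$)] For every $z\in P\setminus J$ and $1\le i\le m$, some point of $J_{i-1}$ lies between $q_i$ and $z$.
\end{enumerate}
Indeed, let $q_i$ be vertical, say. By (c), $z$ is to the right or to the left of all of $R_{m-1}\supseteq J_{i-1}$, and accordingly the rightmost or the leftmost point of $J_{i-1}$ has its $x$-coordinate strictly between those of $q_i$ and $z$.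

\emph{Case A: $|K\cap J_m|\ge2$. We claim that $K\supseteq Q\cup\{e\}$, and that either $K\supseteq J$, or $|J|=2$ and $|K\cap J|=1$.}

Suppose first that $|K\cap J|\ge2$. Since $J$ is simple, $K\cap J=J$. By (a), each $q_i$ lies between two points of $J_{i-1}$, so $q_1,\dots,q_m$ belong to $K$ one after another. The point $e$ lies between $q_m$ and any point of $J$, so $e\in K$.

Now suppose that $|K\cap J|\le1$. Then $K$ contains a pin; let $i\le m$ be maximal with $q_i\in K$. Since $K\cap J_m\subseteq J_i$ has at least two points, there is $z\in K\cap J_{i-1}$. The point $q_{i+1}$ lies between $q_i$ and $z$, so $q_{i+1}\in K$. By maximality $i=m$, and $q_m,e\in K$. By (c), $e$ does not meet $R_{m-1}$, and after reflections we may assume that $e$ is above and to the right of $R_{m-1}$.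

We show that $q_{i+1}\in K$ implies $q_i\in K$ for $1\le i\le m-1$. Note that $J_i\subseteq R_{m-1}$. If $q_i$ has direction $\mathsf R$, then $x(q_{i+1})<x(q_i)<x(e)$, so $q_i\in K$. If $q_i$ has direction $\mathsf L$, then $q_{i+1}$ is to the left of all of $J_{i-1}$ and $e$ is to the right of all of $J_{i-1}$, so $J\subseteq J_{i-1}\subseteq K$, contrary to $|K\cap J|\le1$. The directions $\mathsf U$ and $\mathsf D$ are the same argument in the $y$-coordinate. Hence $Q\subseteq K$.

By ($\ast$) with $z=e$ and $i=1$, some point of $J$ is in $K$, so $K\cap J=\{b\}$ for a point $b$. A point of $J$ to the right of $b$ or above $b$ would lie between $b$ and $e$ and so belong to $K$; hence there is none. Thus $b$ is the rightmost and the topmost point of $J$, and $J\setminus\{b\}$ is an interval of $J$. Since $J$ is simple, $|J|-1=1$. This proves the claim.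

\emph{Case B: $|K\cap J_m|\le1$. We claim that $K\cap Q=\emptyset$.} Since $P'=J_m\cup(P\setminus J)$ and $|K|\ge2$, there is $z\in K\cap(P\setminus J)$. If $q_i\in K$, then ($\ast$) gives a point of $J_{i-1}$ in $K$, and $|K\cap J_m|\ge2$, a contradiction.

\emph{Conclusion.} In Case A, $K=L\cup Q$; the set $L$ contains $e\notin J$ and a point of $J$, so $|L|\ge2$ and $L\ne J$; and $L\ne P$ because $K\ne P'$. In Case B, $K=L$, so $|L|\ge2$; and $|L\cap J|\le1<|J|$, so $L\ne J$ and $L\ne P$. If both $L$ and $L\cup Q$ are nontrivial intervals of $P'$, then $L$, which misses $Q$, falls under Case B, and $L\cup Q$, which meets $Q$, falls under Case A. Case B gives $|L\cap J|\le1$, so $L\cup Q\not\supseteq J$, and the claim of Case A gives $|J|=2$ and $|L\cap J|=1$.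
\end{proof}

Minimality of $J$ was used only to make $J$ simple, and the last assertion fails without it: in $15234$ the point $5$ is a pin step from $P=\{1,2,3,4\}$ along $J=\{1,2,3\}$, and both $\{2,3,4\}$ and $\{5,2,3,4\}$ are intervals although $|J|=3$.

\begin{definition}\label{def:construction}
A \emph{pin construction of $\pi$ of type $(k,\tau)$} is a chain $P_0\subset P_1\subset\dots\subset P_\tau=\pi$ with $|P_0|=k$, together with, for $1\le t\le\tau$, a nontrivial interval $J^t$ of $P_{t-1}$ with $J^t\cap P_0\ne\emptyset$ and a pin step $q^t_1,\dots,q^t_{m_t}$ from $P_{t-1}$ along $J^t$ such that $P_t=P_{t-1}\cup\{q^t_1,\dots,q^t_{m_t}\}$.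
\end{definition}

To bound the number of steps we pay for the splittings in advance. It will turn out that a two-point interval causing a split is an interval of the starting set $P_0$, that it can be used only once, and that at most two such intervals overlap a given interval in one point. So each interval gets the weight $2^d$, where $d\le 2$ is the number of splits that may still lie ahead of it.

\begin{proposition}\label{prop:steps}
Let $\pi$ be a minimal simple extension of $\beta$ and $P_0\subseteq\pi$ a copy of $\beta$. Then $\pi$ has a pin construction of type $(|\beta|,\tau)$ starting from $P_0$, for some $\tau\le4N(\beta)$.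
\end{proposition}

\begin{proof}
As long as $P_{t-1}$ is not simple, choose a minimal nontrivial interval $J^t$ of $P_{t-1}$, take a pin step along it inside $\pi$ by Lemma~\ref{lem:exists}, and let $P_t$ be the result. Call $K\cap P_0$ the \emph{trace} of $K$. By Lemma~\ref{lem:intervals} and induction on $t$, the trace of a nontrivial interval of $P_t$ is a nontrivial interval of $P_0$. In particular $|J^t\cap P_0|\ge2$.

Let $A$ be the set of two-point nontrivial intervals of $P_0$, and let $T$ be a nontrivial interval of $P_0$. In the left-to-right order of $P_0$, a member of $A$ consists of two consecutive points and $T$ of consecutive points. A member of $A$ that shares exactly one point with $T$ must therefore straddle the left or the right end of $T$, so there are at most two such members. Let $d_t(T)\le2$ be the number of them that are not among $J^1,\dots,J^t$; thus $d_t(T)\le d_{t-1}(T)$. Put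
\[
\Psi_t=\sum_K 2^{\,d_t(K\cap P_0)},
\]
where $K$ runs over the nontrivial intervals of $P_t$.

We claim that $\Psi_t\le\Psi_{t-1}-1$. Map each nontrivial interval $K$ of $P_t$ to $L=K\cap P_{t-1}$, which has the same trace. By Lemma~\ref{lem:intervals}, $L$ is a nontrivial interval of $P_{t-1}$, each $L$ has at most two preimages, and $J^t$ has none. Since $J^t$ contributes at least $1$ to $\Psi_{t-1}$, it suffices to show that the preimages of $L$ together contribute at most $2^{d_{t-1}(T)}$ to $\Psi_t$, where $T=L\cap P_0$. With at most one preimage this holds because $d_t(T)\le d_{t-1}(T)$. Suppose $L$ has two preimages. Then $|J^t|=2$ and $|L\cap J^t|=1$. As $|J^t\cap P_0|\ge2$, the set $J^t$ is its own trace, so $J^t\in A$, and it shares exactly one point with $T$. Moreover $J^t\ne J^s$ for $s<t$, because $q^s_1\in P_{t-1}\setminus J^s$ meets $\operatorname{rect}(J^s)$, so that $J^s$ is not an interval of $P_{t-1}$. Hence $d_t(T)=d_{t-1}(T)-1$, and the two preimages contribute $2\cdot2^{d_{t-1}(T)-1}$.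

Since $\Psi_0\le4N(\beta)$ and $\Psi_t\ge0$, the process stops after $\tau\le4N(\beta)$ steps, with $P_\tau$ simple. Now $P_\tau\subseteq\pi$ is simple and contains $\beta$, so $P_\tau=\pi$; this is the only use of the minimality of $\pi$.
\end{proof}

In Example~\ref{ex:123}, each of the two intervals of $P_0$ is overlapped by the other, so $\Psi_0=2+2=4$. Both intervals of $P_1$ have trace $\{3,4\}$, and $\{2,3\}$ has been used, so $\Psi_1=1+1=2$. Finally $\Psi_2=0$.

The number of steps is bounded, but their lengths are not: for a finite $B$ with $M$ infinite, as in Murphy's result, the members of $M$ have unbounded length and at most $2n^2$ steps each.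

\section{Encoding by words}\label{sec:words}

We write a permutation with a pin construction of type $(k,\tau)$ as a word with one letter for each point, over an alphabet that depends only on $k$ and $\tau$. A letter carries a bounded amount of information, while a point must be placed relative to an unbounded number of others. Consider a step with pins $q_1,\dots,q_m$ from $P$ along $J$, and a pin $q_i$ with $1<i<m$. Its position relative to $J_{i-1}$ is determined by two directions: in one coordinate $q_i$ is beyond all of $J_{i-1}$, on the side given by its own direction, and in the other it is between $q_{i-1}$ and $J_{i-2}$, in the order given by the direction of $q_{i-1}$. In Figure~\ref{fig:step}, knowing that $q_3$ has direction $\mathsf D$ and $q_2$ has direction $\mathsf R$ places $q_3$ below $a,b,q_1,q_2$, to the right of $a,b,q_1$ and to the left of $q_2$. A point of $P\setminus J$, on the other hand, does not meet $R_{m-1}$, so it sees $q_i$ exactly as it sees any fixed point of $J$; we use a point of $J\cap P_0$.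

The first and last pins escape these rules: $q_1$ may cut $J$, which can be large, at any place, and $q_m$ lies outside $R_{m-1}$. But there are at most $k+2\tau$ points that are in $P_0$ or are first or last pins, so every letter can record the position of its point relative to all of them.

\subsection*{The alphabet}
Let $I=\{1,\dots,k\}\cup\{(t,\mathsf f),(t,\mathsf l):1\le t\le\tau\}$, with a fixed linear order, so $|I|=k+2\tau$. Let $\Delta=\{\mathsf U,\mathsf D,\mathsf L,\mathsf R,\bot\}$, where $\bot$ means ``undefined''. A letter of $\Sigma_{k,\tau}$ is a tuple consisting of
\[
\begin{array}{lll}
\kappa\in\{0,\dots,\tau\}, & \operatorname{sp}\in I\cup\{\bot\}, & \xi_i,\eta_i\in\{-1,0,1\}\quad(i\in I),\\[2pt]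
b_t\in\{0,1\}\quad(1\le t\le\tau), & \delta,\delta^-\in\Delta, & \rho\in\{1,\dots,k\}.
\end{array}
\]

\subsection*{The word of a pin construction}
Fix a pin construction of $\pi$ of type $(k,\tau)$, and write $J^t_i=J^t\cup\{q^t_1,\dots,q^t_i\}$ and $R^t_i=\operatorname{rect}(J^t_i)$. The \emph{special points} are $s_i$, $i\in I$, where $s_1,\dots,s_k$ are the points of $P_0$ from left to right, $s_{(t,\mathsf f)}=q^t_1$ and $s_{(t,\mathsf l)}=q^t_{m_t}$. For each $t$ fix $r_t\in\{1,\dots,k\}$ with $s_{r_t}\in J^t$, which is possible because $J^t\cap P_0\neq\emptyset$. The letter of a point $p\in\pi$ has the following components: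
\begin{itemize}
\item $\kappa(p)=0$ if $p\in P_0$, and $\kappa(p)=t$ if $p$ is a pin of step $t$;
\item $\operatorname{sp}(p)$ is the least $i\in I$ with $s_i=p$, or $\bot$ if $p$ is not special;
\item $\xi_i(p)$ and $\eta_i(p)$ are the signs of $x(p)-x(s_i)$ and $y(p)-y(s_i)$;
\item $b_t(p)=1$ if and only if $p\in J^t$;
\item $\delta(p)$ is the direction of $p$ and $\delta^-(p)$ is the direction of the preceding pin of the same step, with $\bot$ where there is no such pin;
\item $\rho(p)=r_{\kappa(p)}$ if $\kappa(p)\ge1$, and $\rho(p)=1$ otherwise.
\end{itemize}
The word of the construction lists the letters of $s_1,\dots,s_k$, then those of $q^1_1,\dots,q^1_{m_1}$, then those of $q^2_1,\dots,q^2_{m_2}$, and so on. It has length $|\pi|$.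

\subsection*{Decoding}
Let $w$ be an \emph{arbitrary} word over $\Sigma_{k,\tau}$, and write $\kappa(u),\operatorname{sp}(u),\dots$ for the components of the letter at position $u$. For positions $u<v$ we define $H(u,v)\in\{-1,0,1\}$, intended as the sign of $x(u)-x(v)$. Put $\varepsilon(\mathsf R)=-1$, $\varepsilon(\mathsf L)=1$, and $\varepsilon=0$ on the rest of $\Delta$. The first rule that applies is used.
\begin{enumerate}
\item[(D1)] If $\operatorname{sp}(v)=i\ne\bot$, then $H(u,v)=\xi_i(u)$.
\item[(D2)] If $\operatorname{sp}(u)=i\ne\bot$, then $H(u,v)=-\xi_i(v)$.
\item[(D3)] If $t=\kappa(v)\ge1$, and $\kappa(u)=t$ or $b_t(u)=1$, then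
\[
H(u,v)=\begin{cases}
\varepsilon(\delta(v)) & \text{if }\delta(v)\in\{\mathsf L,\mathsf R\},\\
\varepsilon(\delta^-(v)) & \text{if }\delta(v)\notin\{\mathsf L,\mathsf R\}\text{ and }u\ne v-1,\\
-\varepsilon(\delta^-(v)) & \text{if }\delta(v)\notin\{\mathsf L,\mathsf R\}\text{ and }u=v-1.
\end{cases}
\]
\item[(D4)] Otherwise $H(u,v)=\xi_{\rho(v)}(u)$.
\end{enumerate}
Define $V(u,v)$, intended as the sign of $y(u)-y(v)$, by the same rules with $\eta$ in place of $\xi$, with $\{\mathsf D,\mathsf U\}$ in place of $\{\mathsf L,\mathsf R\}$, and with $\varepsilon'$ in place of $\varepsilon$, where $\varepsilon'(\mathsf U)=-1$, $\varepsilon'(\mathsf D)=1$, and $\varepsilon'=0$ on the rest of $\Delta$. For positions $a,b$ put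
\[
a<_xb\iff \bigl(a<b\text{ and }H(a,b)=-1\bigr)\text{ or }\bigl(b<a\text{ and }H(b,a)=1\bigr),
\]
and define $<_y$ from $V$ in the same way. If $w$ is nonempty and $<_x,<_y$ are strict linear orders, the \emph{decoding} of $w$ is the permutation of length $|w|$ in which position $a$ becomes the point whose coordinates are the ranks of $a$ in $<_x$ and $<_y$.

\begin{lemma}\label{lem:decode}
If $w$ is the word of a pin construction of $\pi$, then $<_x$ and $<_y$ are the two coordinate orders of $\pi$, under the identification of positions with points. In particular, the decoding of $w$ is $\pi$.
\end{lemma}

\begin{proof}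
Let $u<v$. We show that $H(u,v)$ is the sign of $x(u)-x(v)$; reflection in $y=x$ turns this into the statement for $V$, exchanging $\mathsf R$ with $\mathsf U$ and $\mathsf L$ with $\mathsf D$. Under (D1) we have $v=s_i$ and under (D2) $u=s_i$, and the claim is the definition of $\xi_i$. Otherwise neither point is special, so $v=q^t_i$ with $2\le i\le m_t-1$, position $v-1$ holds $q^t_{i-1}$, and $u$, being listed before $v$, belongs to $P_{t-1}\cup\{q^t_1,\dots,q^t_{i-1}\}$. The condition in (D3) holds exactly when $u\in J^t_{i-1}$.

Let $u\in J^t_{i-1}$. If $\delta(v)=\mathsf R$, then $v$ is to the right of all of $J^t_{i-1}$ and the sign is $-1$; if $\delta(v)=\mathsf L$, it is $1$. If $v$ is vertical, then $q^t_{i-1}$ is horizontal and $v$ separates it from $R^t_{i-2}$. For $\delta^-(v)=\mathsf R$, the point $v$ is to the right of all of $J^t_{i-2}$ and to the left of $q^t_{i-1}$, so the sign is $-1$ for $u\in J^t_{i-2}$, that is, for $u\ne v-1$, and $1$ for $u=v-1$. For $\delta^-(v)=\mathsf L$ both signs are reversed. This agrees with (D3).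

Let $u\in P_{t-1}\setminus J^t$. By (c), $u$ does not meet $R^t_{m_t-1}$, which contains $v$ (as $i\le m_t-1$) and $s_{r_t}$. So $x(u)-x(v)$ and $x(u)-x(s_{r_t})$ have the same sign, namely $\xi_{\rho(v)}(u)$. This agrees with (D4).
\end{proof}

\section{Regular languages of basis elements}\label{sec:regular}

We recall what is needed from logic and automata. Formulas of \emph{monadic second-order} (MSO) logic have variables $a,b,c,\dots$ for elements and $X,Y,\dots$ for sets of elements; they are built from atomic formulas by Boolean connectives and quantifiers over both kinds of variables. The atomic formulas are $a=b$, $a\in X$ and those of the structure at hand. For a permutation the elements are the points and the atomic formulas are $a<_xb$ and $a<_yb$. For a word over a finite alphabet $\Sigma$ the elements are the positions and the atomic formulas are $a<b$ and, for each $\gamma\in\Sigma$, ``the letter at $a$ is $\gamma$''; we also allow the successor relation $b=a+1$, which abbreviates $a<b\wedge\neg\exists c\,(a<c\wedge c<b)$.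

\begin{theorem}[B\"uchi \cite{Buchi}, Elgot \cite{Elgot}, Trakhtenbrot \cite{Trakhtenbrot}]\label{thm:BET}
From an MSO sentence over finite words one can compute a finite automaton that accepts exactly the words satisfying it.
\end{theorem}

A nondeterministic finite automaton (NFA) with $s$ states can be converted into a deterministic one (DFA) with $2^s$ states. A \emph{regular} language is one accepted by an automaton, and it is \emph{computable} from some data if an automaton for it is. A DFA with $s$ states visits some state twice while reading any $s$ consecutive letters, and the loop so formed, of length between $1$ and $s$, can be repeated or removed without changing the final state. Two consequences: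
\begin{enumerate}
\item[(A1)] If a DFA with at most $s$ states accepts a word of length at least $s$, it accepts infinitely many words.
\item[(A2)] If it accepts infinitely many words, it accepts a word whose length is at least $s$ and less than $2s$: a shortest accepted word of length at least $s$ has length less than $2s$, for otherwise removing a loop gives a shorter one.
\end{enumerate}
So emptiness and finiteness of the accepted language are decided by testing the words of length less than $2s$.

One might try to recognize the words of pin constructions. This is not needed: it is enough to test the decoded structure, whatever word it came from. For $u<v$, the values $H(u,v)$ and $V(u,v)$ depend only on the letters at $u$ and $v$ and on whether $v=u+1$. Hence $a<_xb$ and $a<_yb$ are expressed over $\Sigma_{k,\tau}$ by quantifier-free formulas, namely finite disjunctions over pairs of letters. Let $B$ be finite and nonempty, write $\mathrm{All}$ for the set of all positions, and consider the following formulas.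
\begin{itemize}
\item $\mathrm{Lin}$: $<_x$ and $<_y$ are irreflexive, transitive and total.
\item $\mathrm{Int}(Y,X)$: $Y\subseteq X$, and there are no $a,b\in Y$ and $c\in X\setminus Y$ with $a<_xc<_xb$ or $a<_yc<_yb$.
\item $\mathrm{Simple}(X)$: for all $Y$, $\mathrm{Int}(Y,X)$ implies $|Y|\le1$ or $Y=X$.
\item $\mathrm{Cont}_B(X)$: for some $\beta\in B$ there are $z_1,\dots,z_{|\beta|}\in X$ with $z_i<_xz_j$ whenever $i<j$, and $z_i<_yz_j$ whenever $\beta(i)<\beta(j)$. This is a finite disjunction because $B$ is finite.
\end{itemize}
Let $\Phi_B$ be the sentence
\[
\mathrm{Lin}\wedge\mathrm{Simple}(\mathrm{All})\wedge\mathrm{Cont}_B(\mathrm{All})\wedge\forall X\bigl(X=\mathrm{All}\vee\neg\mathrm{Simple}(X)\vee\neg\mathrm{Cont}_B(X)\bigr),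
\]
and for $k\in\{|\beta|:\beta\in B\}$ and $0\le\tau\le2k^2$ let $\mathcal L_{k,\tau}$ be the set of words over $\Sigma_{k,\tau}$ that satisfy $\Phi_B$.

\begin{proposition}\label{prop:languages}
The basis $M$ of $\mathcal W(\operatorname{Av}(B))$ is the set of decodings of the words in the finitely many languages $\mathcal L_{k,\tau}$, and automata for these languages can be computed from $B$.
\end{proposition}

\begin{proof}
Let $w$ be a nonempty word satisfying $\mathrm{Lin}$, with decoding $\pi$. By (I1), $\mathrm{Int}(Y,X)$ says that $Y$ is an interval of $X$. So the other three conjuncts of $\Phi_B$ say that $\pi$ is simple, that it contains an element of $B$, and that no proper subset of $\pi$ has both properties; by Lemma~\ref{lem:basis}, together they say that $\pi\in M$. The empty word violates $\mathrm{Cont}_B(\mathrm{All})$. Hence every word of $\mathcal L_{k,\tau}$ decodes to a member of $M$. Conversely, $\mu\in M$ is a minimal simple extension of some $\beta\in B$. By Proposition~\ref{prop:steps} it has a pin construction of type $(|\beta|,\tau)$ with $\tau\le4N(\beta)\le2|\beta|^2$. By Lemma~\ref{lem:decode} the word of this construction satisfies $\mathrm{Lin}$ and decodes to $\mu$, so it lies in $\mathcal L_{|\beta|,\tau}$.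 The automata are given by Theorem~\ref{thm:BET}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $B=\emptyset$, then $\mathcal W(\operatorname{Av}(B))$ is the class of all permutations, whose basis is empty. Let $B\ne\emptyset$. If all $\mathcal L_{k,\tau}$ are finite, then $M$ is finite by Proposition~\ref{prop:languages}. If some $\mathcal L_{k,\tau}$ is infinite, it has arbitrarily long words, because the alphabet is finite; decoding preserves length, so $M$ is infinite, even though several words may decode to the same permutation. The algorithm computes DFAs for the $\mathcal L_{k,\tau}$ and tests each language for finiteness.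
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
The first assertion is Proposition~\ref{prop:languages}. If $M$ is finite, then all $\mathcal L_{k,\tau}$ are finite, and by (A1) each consists of words shorter than the number of states of its DFA; list and decode them.

A set $S$ of nonnegative integers is \emph{ultimately periodic} if there are $j_0\ge0$ and $d\ge1$ such that $j\in S\iff j+d\in S$ for all $j\ge j_0$, and \emph{effectively} so if $j_0$, $d$ and the elements of $S$ below $j_0+d$ can be computed. Let $S$ be the set of lengths of members of $M$, which is the set of lengths of the words in the $\mathcal L_{k,\tau}$. Replace every letter in the automata by one letter $\bullet$, take their disjoint union and determinize. The resulting DFA accepts $\bullet^j$ if and only if $j\in S$. Its run on $\bullet\bullet\bullet\cdots$ reaches, after some $j_0$ letters, a state to which it returns after $d\ge1$ further letters, and these $j_0$ and $d$ are as required. If $M$ is infinite, then $S$ contains some $j\ge j_0$ and with it $j+d,j+2d,\dots$.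
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(4)]
Let $\psi'$ be obtained from $\psi$ by substituting for $<_x$ and $<_y$ their defining formulas over $\Sigma_{k,\tau}$. A word of $\mathcal L_{k,\tau}$ satisfies $\psi'$ if and only if its decoding satisfies $\psi$. So the members of $M$ satisfying $\psi$ are the decodings of the words satisfying $\Phi_B\wedge\psi'$. Compute DFAs for these languages by Theorem~\ref{thm:BET}. Some member of $M$ satisfies $\psi$ if and only if one of the languages is nonempty, and infinitely many do if and only if one of them is infinite, by the length argument in the proof of Theorem~\ref{thm:main}.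
\end{proof}

\section{Bounds on the length of basis elements}\label{sec:bounds}

\subsection*{Classes without long pin sequences}

A pin step depends on $P$ and $J$. The following notion keeps only the shape of the pins, with two points standing in for $J$.

\begin{definition}\label{def:proper}
A \emph{proper pin sequence} is a sequence of points $p_1,p_2,p_3,\dots$ such that, for $i\ge2$, $p_{i+1}$ slices $\operatorname{rect}(\{p_1,\dots,p_i\})$ and lies, in one coordinate, strictly between $p_i$ and all of $p_1,\dots,p_{i-1}$.
\end{definition}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(1)]
The first sentence follows from Lemma~\ref{lem:basis} and Proposition~\ref{prop:steps}. Let $\mu\in M$ and consider one step of its pin construction, along $J$, with pins $q_1,\dots,q_m$. Since $q_1$ meets $R_0$, it lies between two points $j_1,j_2\in J$; since it is outside $R_0$, it slices $\operatorname{rect}(\{j_1,j_2\})$. For $1\le i<m$, by (b) the pin $q_{i+1}$ lies in one coordinate strictly between $q_i$ and all of $j_1,j_2,q_1,\dots,q_{i-1}\in R_{i-1}$. So it meets $\operatorname{rect}(\{j_1,j_2,q_1,\dots,q_i\})$, and it slices this rectangle because it is outside $R_i$. Hence $j_1,j_2,q_1,\dots,q_{m-1}$ is a proper pin sequence of length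 $m+1$. We have left out $q_m$ so that the point set is a proper subset of $\mu$; as $\mu$ is a basis element, this subset is a member of $\mathcal W(\operatorname{Av}(B))$. Therefore $m+1\le\ell$. There are at most $2n^2$ steps, starting from at most $n$ points, so $|\mu|\le n+2n^2\ell$, and $M$ is finite.
\end{proof}

\begin{remark}
The condition on pin sequences is sufficient for finiteness but not necessary, so it does not by itself decide the problem. For $B=\{25314\}$ we have $M=B$. Let $p_i=(i,i-2)$ for $i$ even and $p_i=(i-2,i)$ for $i$ odd. For even $i\ge2$, the point $p_{i+1}$ is above all earlier points and has $x$-coordinate $i-1$, between $x(p_i)=i$ and the earlier ones, which are at most $i-2$; for odd $i$ the coordinates are exchanged. So $p_1,\dots,p_j$ is a proper pin sequence for every $j$. Since $p_{i'}$ is above and to the right of $p_i$ whenever $i'\ge i+2$, the point set avoids $321$, hence $25314$.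
\end{remark}

\subsection*{The size of the automata}

Theorem~\ref{thm:BET} as stated gives no bound on the number of states, so we build the automata for $\Phi_B$ directly. A formula with free set variables is read over the alphabet extended by one bit per variable, the bit recording membership of the position. We use the standard constructions: complementing a DFA keeps the number of states; the conjunction of DFAs is recognized by their product; the disjunction of NFAs by their disjoint union; and $\exists Y\,\varphi$ by the NFA for $\varphi$ with the $Y$-bit erased from the transitions. An algorithm is \emph{elementary recursive} if its running time is at most $\exp_j$ of the input length, for some fixed $j$ and all large inputs.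

Say that a quantity is $E_j$ if it is at most $\exp_j(h(n))$ for a polynomial $h$ with nonnegative integer coefficients that does not depend on $B$, $k$, $\tau$. If $s$ is $E_j$, then $2^s$ is $E_{j+1}$. For $j\ge1$, sums and products of a fixed number of $E_j$ quantities are $E_j$, because $\exp_1(a)^2=\exp_1(2a)$ and, for integers $a\geq0$,
\[
2\exp_j(a)\le\exp_j(a+1)\quad(j\ge1),\qquad \exp_j(a)^2=2^{2\exp_{j-1}(a)}\le\exp_j(a+1)\quad(j\ge2);
\]
the first inequality holds as $\exp_{j-1}(a+1)\ge\exp_{j-1}(a)+1$.

\begin{lemma}\label{lem:nfa}
Let $\varphi(z_1,\dots,z_r)$ be a quantifier-free formula in position variables over words in an alphabet $\Gamma$, using equality, letters, order and successor. Then $\exists z_1\cdots\exists z_r\,\varphi$ is recognized by an NFA with at most $2(1+2r|\Gamma|)^r$ states.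
\end{lemma}

\begin{proof}
The automaton guesses the positions of the variables while reading. At each position it chooses a set, possibly empty, of variables not yet placed and places them there; the position is \emph{marked} if the set is nonempty. The state records whether the last position read was marked and, for each variable, either that it is not yet placed or a triple: the letter at its position, the rank of this position among the marked ones, and a bit telling whether the preceding position was marked. The ranks determine equality and order, and $z_j=z_i+1$ holds if and only if the rank of $z_j$ exceeds that of $z_i$ by one and the bit of $z_j$ is set. So a state in which all variables are placed determines the truth value of $\varphi$, and it is accepting if this value is true.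
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(3)]
Let $k\le n$ and $\tau\le2n^2$, so $|I|=k+2\tau\le n+4n^2$. Counting the components of a letter gives
\[
|\Sigma_{k,\tau}|=(\tau+1)\,(|I|+1)\,9^{|I|}\,2^\tau\cdot25\,k,
\]
which is $E_1$. Also $|B|\le n\cdot n!\le2^{n(n+1)}$ is $E_1$. With at most two extra bits per letter and $r\le\max(n,3)$, the bound of Lemma~\ref{lem:nfa} is $E_1$.

\emph{Existential formulas.} The formula $\neg\mathrm{Int}(Y,X)$ asserts the existence of one position in $Y\setminus X$ or of three positions $a,b,c$. The formula $\mathrm{Cont}_B(X)$ is a disjunction of $|B|$ existential formulas in at most $n$ variables. For $\neg\mathrm{Lin}$, irreflexivity holds by the definition of $<_x$ and $<_y$, and a failure of totality or transitivity is witnessed by at most three positions. So these three formulas have NFAs with $E_1$ states, and $\mathrm{Int}(Y,X)$, $\neg\mathrm{Cont}_B(X)$, $\mathrm{Cont}_B(\mathrm{All})$ and $\mathrm{Lin}$ have DFAs with $E_2$ states.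

\emph{Simplicity.} The formula $\neg\mathrm{Simple}(X)$ is $\exists Y\,(\mathrm{Int}(Y,X)\wedge|Y|\ge2\wedge Y\ne X)$. The conditions $|Y|\ge2$ and $Y\ne X$ have DFAs with three and two states. Taking the product and erasing the $Y$-bit gives an NFA with $E_2$ states. Keeping only the transitions with $X$-bit $1$, determinizing and complementing gives a DFA with $E_3$ states for $\mathrm{Simple}(\mathrm{All})$.

\emph{Minimality.} The formula $X=\mathrm{All}\vee\neg\mathrm{Simple}(X)\vee\neg\mathrm{Cont}_B(X)$ has an NFA with $E_2$ states, so its negation has a DFA with $E_3$ states. Erasing the $X$-bit gives an NFA with $E_3$ states for the negation of the last conjunct of $\Phi_B$; determinizing and complementing gives a DFA with $E_4$ states for the conjunct itself.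

The product of the four DFAs recognizes $\mathcal L_{k,\tau}$ and has at most $s=\exp_4(g(n))$ states, for a fixed polynomial $g$. If a member of $M$ has length at least $s$, it is the decoding of a word of that length in some $\mathcal L_{k,\tau}$; by (A1) this language is infinite, and hence so is $M$. Conversely, an infinite $M$ has arbitrarily long members.

Finally, by (A1) and (A2), $M$ is infinite if and only if it has a member whose length is at least $s$ and less than $2s$. There are at most $(2s)!$ permutations of such lengths, and by Lemma~\ref{lem:basis} membership of one of them in $M$ is tested by running through its at most $2^{2s}$ subsets and checking each for simplicity and for containment of an element of $B$. The input $B$ has length at least $n$, so the total time is bounded by a tower of exponentials of fixed height in the input length.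
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Robert Brignall, Sophie Huczynska, and Vincent Vatter, \emph{Simple permutations and algebraic generating functions}, arXiv:math/0608391 (2006).

\bibitem{Buchi}
B\"uchi, 1960.

\bibitem{Elgot}
Elgot, 1961.

\bibitem{Trakhtenbrot}
Trakhtenbrot, 1962.

\end{thebibliography}
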